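\title{Counting vertex-transitive graphs and graphical regular representations of fixed valency}

\begin{abstract}
We show that for every $d\ge 229$ the number of connected $d$-valent vertex-transitive graphs of order at most $n$ is at least $\exp(n^{1/9})$ for all large $n$. Hence this number is not bounded by $n^{bd\log n}$ for any constant $b$, and Cayley graphs form a vanishing proportion of these graphs. The graphs encode systems of linear equations over $\mathbb F_2$ that are invariant under a finite group. We also show that for every $d\ge3$ the number of $d$-valent graphical regular representations of order at most $n$ is at least $n^{(d/19200)\log n}$ for all large $n$, using finite quotients of a virtually free Coxeter group.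
\end{abstract}

\section{Introduction}

All graphs that we count are finite, connected and simple. A group acts \emph{regularly} on a set if it acts transitively with trivial point stabilizers. A graph is \emph{vertex-transitive} if its automorphism group is transitive on vertices, a \emph{Cayley graph} if some group of automorphisms is regular on vertices, and a \emph{graphical regular representation} (GRR) if its full automorphism group is regular on vertices. For a group $G$ and a generating set $S=S^{-1}$ not containing $1$, the graph $\operatorname{Cay}(G,S)$ has vertex set $G$ and edges $\{g,gs\}$ with $s\in S$; left multiplication is a regular action by automorphisms, and every Cayley graph has this form. Let $VT_d(n)$, $CAY_d(n)$ and $GRR_d(n)$ be the numbers of isomorphism classes of $d$-valent vertex-transitive graphs, Cayley graphs and GRRs of order at most $n$. By definition $GRR_d(n)\le CAY_d(n)\le VT_d(n)$. Throughout, $\log$ is the natural logarithm.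

For $d=2$ the graphs are the cycles $C_3,\dots,C_n$: all are Cayley graphs, and none is a GRR, since $|\operatorname{Aut}(C_k)|=2k$. For $d\ge3$ two results are known.
\begin{enumerate}
\item[(K1)] There are positive constants $a,b,c$ such that for every $d\ge3$ we have $n^{ad\log n}-c\le CAY_d(n)\le n^{bd\log n}$ for all sufficiently large $n$ (depending on $d$).
\item[(K2)] There are positive constants $a,b,c$ such that $n^{a\log n}-c\le GRR_3(n)\le CAY_3(n)\le VT_3(n)\le n^{b\log n}$ for all sufficiently large $n$.
\end{enumerate}
The problem we treat, which comes from \cite{PSV}, is whether these two results have a common generalization: do there exist positive constants $a,b,c$ such that for every $d\ge3$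
\begin{equation}\label{eq:chain}
n^{ad\log n}-c\le GRR_d(n)\le CAY_d(n)\le VT_d(n)\le n^{bd\log n}
\end{equation}
for all sufficiently large $n$, the threshold being allowed to depend on $d$?

There is a reason to guess that the answer is yes. A $d$-valent Cayley graph $\operatorname{Cay}(G,S)$ is determined by the kernel of a surjection from the free group of rank $d$ onto $G$, so counting Cayley graphs amounts to counting normal subgroups of finite index. A vertex-transitive graph is determined by a transitive group $X$, a stabilizer $X_v$, and the elements of $X$ that move $v$ to a neighbor. If $X$ could always be chosen with small stabilizers, one would again be counting groups of order comparable to $n$ with few generators, and one would expect a bound of the same shape as in (K1); for $d=3$, (K2) confirms this expectation. The guess is nevertheless wrong.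

\begin{theorem}\label{thm:A}
For every $d\ge229$ and all sufficiently large $n$ (depending on $d$), $VT_d(n)\ge\exp(n^{1/9})$. Consequently there are no constants $a,b,c$ for which \eqref{eq:chain} holds for every $d\ge 3$.
\end{theorem}

The second sentence follows from the first because $n^{bd\log n}=\exp(bd\log^2n)$ is eventually smaller than $\exp(n^{1/9})$. The value $229$ is not optimized. Everything in \eqref{eq:chain} except the last inequality survives.

\begin{theorem}\label{thm:B}
For every $d\ge3$ and all sufficiently large $n$ (depending on $d$), $GRR_d(n)\ge n^{ad\log n}$ with $a=1/19200$. Consequently there are absolute constants $a,b,c>0$ such that for every $d\ge3$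
\[
n^{ad\log n}-c\le GRR_d(n)\le CAY_d(n)\le n^{bd\log n}
\]
for all sufficiently large $n$.
\end{theorem}

\begin{corollary}\label{cor}
For $d\ge229$ and $n$ large, $n^{1/9}\le\log VT_d(n)\le(dn+1)\log n$, so $\log\log VT_d(n)=\Theta(\log n)$. Moreover $CAY_d(n)/VT_d(n)\to0$ as $n\to\infty$.
\end{corollary}

\begin{proof}
The lower bound is Theorem~\ref{thm:A}. A $d$-valent graph on $\{1,\dots,k\}$ is determined by listing $d$ neighbors for each vertex, so there are at most $k^{dk}$ such graphs, and $\sum_{k\le n}k^{dk}\le n^{dn+1}$. Thus $\frac19\log n\le\log\log VT_d(n)\le2\log n$ for large $n$. By (K1) and Theorem~\ref{thm:A}, $CAY_d(n)/VT_d(n)\le\exp(bd\log^2n-n^{1/9})\to0$.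
\end{proof}

The two theorems are independent. For Theorem~\ref{thm:A} we attach to a linear system $\partial f=\theta$ over $\mathbb F_2$, whose equations are indexed by a finite group $G$, an edge-colored graph that remembers $\theta$ modulo the image of $\partial$ and is vertex-transitive when this class is $G$-invariant (Section~\ref{sec:systems}). We then find a group for which the space of invariant classes has dimension a power of $|G|$ (Section~\ref{sec:bonds}), and remove the colors (Section~\ref{sec:colors}). For Theorem~\ref{thm:B} we construct a Coxeter group $W$ in whose Cayley graph the colors of the edges can be read off from the lengths of short cycles (Section~\ref{sec:coxeter}), so that all sufficiently deep normal subgroups of $W$ give distinct GRRs (Section~\ref{sec:grr}), and we count such subgroups (Section~\ref{sec:count}). The result (K1) is used only in Corollary~\ref{cor} and in the second sentence of Theorem~\ref{thm:B}.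

\section{Graphs that encode linear systems}\label{sec:systems}

\subsection{The prism and the M\"obius ladder}

The whole mechanism is visible in the following example.

\begin{example}\label{ex:prism}
Let $m\ge3$ and $\theta:\mathbb Z_m\to\mathbb F_2$. Consider the system in unknowns $f(g)\in\mathbb F_2$, $g\in\mathbb Z_m$, with equations
\[
(\partial f)(g):=f(g)+f(g+1)=\theta(g)\qquad(g\in\mathbb Z_m).
\]
Let $\Gamma_\theta$ have as vertices the local solutions, that is, the pairs $(g,u)$ with $u=(u_0,u_1)\in\mathbb F_2^2$ and $u_0+u_1=\theta(g)$; here $u_0,u_1$ are proposed values of $f(g),f(g+1)$. Join the two solutions of the same equation by a \emph{rung}, and join $(g,u)$ to $(g+1,u')$ by a \emph{rail} if they agree on their common unknown, that is, if $u_1=u'_0$.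

If $\theta=0$, the rails join $(g,(c,c))$ to $(g+1,(c,c))$ and form two $m$-cycles: $\Gamma_\theta$ is the prism. If $\theta$ is the indicator function of $0$, the rails run $(-1,(c,c))\sim(0,(c,c+1))\sim(1,(c+1,c+1))$ and form one $2m$-cycle: $\Gamma_\theta$ is the M\"obius ladder. There is nothing else. For any $f$, the change of variables $(g,u)\mapsto(g,u+(f(g),f(g+1)))$ is an isomorphism $\Gamma_\theta\to\Gamma_{\theta+\partial f}$ preserving rungs and rails. The image of $\partial$ is the space of vectors of even weight (it lies in that space, and $\ker\partial$ consists of the two constants), so only the parity $\sum_g\theta(g)$ matters. Rotating $\mathbb Z_m$ changes $\theta$ but not its parity, so a rotation followed by a suitable change of variables is an automorphism of $\Gamma_\theta$. The constant $f=1$ swaps the ends of every rung. Hence both graphs are vertex-transitive.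
\end{example}

So one system gives as many vertex-transitive graphs as there are invariant classes of right-hand sides, and we want a system with very many of them. If every unknown occurs in exactly two equations, think of the equations as the vertices and the unknowns as the edges of a connected graph: a vector $y$ is orthogonal to the image of $\partial$ exactly when it takes equal values at the two ends of each edge, so the cokernel of $\partial$ has dimension $1$, as in the example. We therefore let each unknown occur in four equations.

\subsection{The system}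

Let $G$ be a finite group with elements $a_1,a_2,x_1,x_2$ such that
\begin{enumerate}
\item[(G1)] $G=\langle a_1,a_2,x_1,x_2\rangle$, $a_1^2=a_2^2=1$, and $1,a_1,a_2,x_1,x_1^{-1},x_2,x_2^{-1}$ are seven distinct elements;
\item[(G2)] for $i=1,2$ there is a homomorphism $\chi_i:G\to(\mathbb F_2,+)$ with $\chi_i(a_i)=0$ and $\chi_i(x_i)=1$.
\end{enumerate}
The group will be chosen in Section~\ref{sec:bonds}. The unknowns are indexed by $\mathcal V=\{(i,g\langle a_i\rangle):i\in\{1,2\},\ g\in G\}$, the equations by $G$, and
\[
\partial:\mathbb F_2^{\mathcal V}\to\mathbb F_2^G,\qquad(\partial f)(g)=\sum_{i=1}^2\bigl(f(i,g\langle a_i\rangle)+f(i,gx_i\langle a_i\rangle)\bigr).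
\]
Identify $\mathbb F_2^G$ with the group algebra $\mathbb F_2G$ by $y=\sum_gy(g)g$, so that $(hy)(g)=y(h^{-1}g)$ and $(yh)(g)=y(gh^{-1})$. Let $\langle\theta,y\rangle=\sum_g\theta(g)y(g)$ and $Z=(\operatorname{Im}\partial)^\perp$. The form is nondegenerate and the space is finite-dimensional, so $Z^\perp=\operatorname{Im}\partial$. Substituting $g=g_0h$ gives, for all $\theta,y\in\mathbb F_2^G$ and $g_0\in G$,
\begin{equation}\label{eq:shift}
\sum_{h\in G}\theta(g_0h)y(h)=\langle\theta,g_0y\rangle .
\end{equation}

The unknown $(i,h\langle a_i\rangle)$ occurs in equation $g$ when $g\in h\langle a_i\rangle$ or $gx_i\in h\langle a_i\rangle$, that is, for $g\in\{h,ha_i,hx_i^{-1},ha_ix_i^{-1}\}$. So $y\in Z$ if and only if $y(h)+y(ha_i)+y(hx_i^{-1})+y(ha_ix_i^{-1})=0$ for all $h$ and $i$. The left side is the coefficient of $h$ in $y(1+a_i+x_i+x_ia_i)$. Therefore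
\begin{equation}\label{eq:Z}
Z=\{y\in\mathbb F_2G:\ y(1+x_i)(1+a_i)=0\text{ for }i=1,2\},
\end{equation}
and in particular $Z$ is a left ideal. Let $\mathcal H$ be the space of linear functionals $\Lambda:Z\to\mathbb F_2$ with $\Lambda(gy)=\Lambda(y)$ for all $g\in G$, $y\in Z$. We say that $\theta\in\mathbb F_2^G$ \emph{represents} $\Lambda$ if $\Lambda(y)=\langle\theta,y\rangle$ for all $y\in Z$. Every $\Lambda$ has a representative, because it extends to a linear functional on $\mathbb F_2^G$, and two representatives differ by an element of $Z^\perp=\operatorname{Im}\partial$. Thus $\mathcal H$ is the space of invariant classes of right-hand sides. (In Example~\ref{ex:prism}, $Z$ is spanned by the all-one vector and $|\mathcal H|=2$.)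

\subsection{The colored graphs}

Let $I=\{1,2\}\times\{0,1\}$; we write vectors $u\in\mathbb F_2^I$ as $(u_{10},u_{11},u_{20},u_{21})$ and put $|u|=\sum_{\iota\in I}u_\iota\in\mathbb F_2$. Let $E=\{e\in\mathbb F_2^I:|e|=0\}$, a group of order $8$. For $f\in\mathbb F_2^{\mathcal V}$ and $g\in G$, the \emph{local vector} $f_g\in\mathbb F_2^I$ lists the values of the four unknowns in equation $g$:
\[
(f_g)_{i0}=f(i,g\langle a_i\rangle),\qquad(f_g)_{i1}=f(i,gx_i\langle a_i\rangle).
\]
Then $|f_g|=(\partial f)(g)$, and
\begin{equation}\label{eq:compat}
(f_g)_{i0}=(f_{ga_i})_{i0},\qquad(f_g)_{i1}=(f_{gx_i})_{i0}\qquad(g\in G,\ i=1,2).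
\end{equation}
Conversely, a family $(f_g)_{g\in G}$ of vectors in $\mathbb F_2^I$ satisfying \eqref{eq:compat} is the family of local vectors of some $f$: the first identity makes $f(i,g\langle a_i\rangle):=(f_g)_{i0}$ well defined, and the second gives $(f_g)_{i1}=f(i,gx_i\langle a_i\rangle)$.

For $\theta\in\mathbb F_2^G$, the edge-colored graph $\Gamma_\theta$ has vertex set $V_\theta=\{(g,u)\in G\times\mathbb F_2^I:|u|=\theta(g)\}$ and edges of eleven colors:
\begin{itemize}
\item color $\varphi_e$ ($0\ne e\in E$): $(g,u)\sim(g,u+e)$;
\item color $\alpha_i$ ($i=1,2$): $(g,u)\sim(ga_i,u')$ if $u_{i0}=u'_{i0}$;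
\item color $\xi_i$ ($i=1,2$): $(g,u)\sim(gx_i,u')$ if $u_{i1}=u'_{i0}$.
\end{itemize}
The \emph{fiber} $F_g=\{(g,u)\in V_\theta\}$ is the set of the $8$ local solutions of equation $g$, so $|V_\theta|=8|G|$. The colors $\alpha_i,\xi_i$ are the rails, joining local solutions that agree as in \eqref{eq:compat}, and the colors $\varphi_e$ are the rungs. By (G1) the color of an edge between $F_g$ and $F_h$ with $g\neq h$ is determined by $g^{-1}h$, and the color of an edge inside a fiber is determined by the difference of its ends, so $\Gamma_\theta$ is a simple graph and each edge has one color. Prescribing one coordinate leaves $4$ vertices of a fiber. Hence each vertex has valency $1$ in color $\varphi_e$, valency $4$ in color $\alpha_i$, and valency $8$ in color $\xi_i$ (four neighbors in $F_{gx_i}$ and four in $F_{gx_i^{-1}}$). Each fiber is a clique, $F_g$ is joined to $F_{ga_i}$ and $F_{gx_i}$, and the $a_i,x_i$ generate $G$; so $\Gamma_\theta$ is connected.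

\begin{proposition}\label{prop:trans}
If $\theta$ represents some $\Lambda\in\mathcal H$, then the group of color-preserving automorphisms of $\Gamma_\theta$ is transitive on $V_\theta$.
\end{proposition}

\begin{proof}
Suppose that $g_0\in G$ and $f\in\mathbb F_2^{\mathcal V}$ satisfy $\theta(g_0h)=\theta(h)+(\partial f)(h)$ for all $h$. Put $\psi(h,u)=(g_0h,u+f_h)$. If $|u|=\theta(h)$ then $|u+f_h|=\theta(g_0h)$, so $\psi$ is a permutation of $V_\theta$. It preserves differences inside a fiber, hence the colors $\varphi_e$. By \eqref{eq:compat} it adds the same element of $\mathbb F_2$ to both sides of the equation defining an edge of color $\alpha_i$ or $\xi_i$, so it preserves these colors too.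

\emph{Moving fibers.} Let $g_0\in G$. By \eqref{eq:shift}, the function $h\mapsto\theta(g_0h)+\theta(h)$ pairs with $y\in Z$ to $\Lambda(g_0y)+\Lambda(y)=0$. So it lies in $Z^\perp=\operatorname{Im}\partial$, an $f$ as above exists, and $\psi$ maps $F_1$ to $F_{g_0}$. This is where the invariance of $\Lambda$ is used.

\emph{Moving inside a fiber.} For $g_0=1$ every $f\in\ker\partial$ is allowed, and $\psi$ acts on $F_g$ as translation by $f_g\in E$. It suffices to show that these vectors span $E$ for each $g$. The function $f(i,\cdot)=c_i$ with constants $c_1,c_2$ lies in $\ker\partial$ and has $f_g=(c_1,c_1,c_2,c_2)$; these vectors form a subgroup of index $2$ in $E$. The missing coset comes from (G2). Put $f(i,g\langle a_i\rangle)=\chi_i(g)$, which is well defined as $\chi_i(a_i)=0$. Since $\chi_i(gx_i)=\chi_i(g)+1$, we get $f_g=(\chi_1(g),\chi_1(g)+1,\chi_2(g),\chi_2(g)+1)$. This vector lies in $E$ for every $g$, so $f\in\ker\partial$, and it is not of the form $(c_1,c_1,c_2,c_2)$.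
\end{proof}

\begin{proposition}\label{prop:rigid}
Let $\theta,\theta'$ represent $\Lambda,\Lambda'\in\mathcal H$. If there is a color-preserving isomorphism $\Gamma_\theta\to\Gamma_{\theta'}$, then $\Lambda=\Lambda'$.
\end{proposition}

\begin{proof}
We show that such an isomorphism $\psi$ is a left translation combined with a change of variables. Fibers are the components of the union of the colors $\varphi_e$, so $\psi(g,u)=(\beta(g),\sigma_g(u))$ for a bijection $\beta$ of $G$. Preservation of $\varphi_e$ means $\sigma_g(u+e)=\sigma_g(u)+e$, so $\sigma_g(u)+u$ is constant on the coset $\{u:|u|=\theta(g)\}$ of $E$. Thus $\sigma_g(u)=u+f_g$ for some $f_g\in\mathbb F_2^I$. This is the purpose of the seven colors $\varphi_e$.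

The only fiber joined to $F_g$ in color $\alpha_i$ is $F_{ga_i}$, so $\beta(ga_i)=\beta(g)a_i$. In color $\xi_i$ there are two such fibers, so $\beta(gx_i)\in\{\beta(g)x_i,\beta(g)x_i^{-1}\}$, and we must recover the direction. In either graph, the neighbors of $(g,u)$ in $F_{gx_i}$ are the $(gx_i,u')$ with $u'_{i0}=u_{i1}$, and those in $F_{gx_i^{-1}}$ are the $(gx_i^{-1},u')$ with $u'_{i1}=u_{i0}$. So $(g,u)$ and $(g,u+e)$ have the same neighbors in $F_{gx_i}$ if and only if $e_{i1}=0$, and the same neighbors in $F_{gx_i^{-1}}$ if and only if $e_{i0}=0$. Choose $e\in E$ with $e_{i0}=1$ and $e_{i1}=0$; this is possible because the parity can be corrected in a coordinate belonging to the other index. The vertices $(g,u),(g,u+e)$ have the same neighbors in $F_{gx_i}$. Their images lie in $F_{\beta(g)}$, differ by the same $e$, and have the same neighbors in $F_{\beta(gx_i)}$. As $e_{i0}\ne0$, this excludes $\beta(gx_i)=\beta(g)x_i^{-1}$, so $\beta(gx_i)=\beta(g)x_i$. Since $G$ is finite, every element is a product of the $a_i$ and $x_i$ with positive exponents, and so $\beta(g)=g_0g$ with $g_0=\beta(1)$.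

Take an edge $(g,u)\sim(ga_i,u')$ of color $\alpha_i$. Its image $(g_0g,u+f_g)\sim(g_0ga_i,u'+f_{ga_i})$ is an edge, and subtracting the two defining equations gives $(f_g)_{i0}=(f_{ga_i})_{i0}$. An edge $(g,u)\sim(gx_i,u')$ of color $\xi_i$ gives $(f_g)_{i1}=(f_{gx_i})_{i0}$ in the same way. So \eqref{eq:compat} holds, and the $f_g$ are the local vectors of some $f\in\mathbb F_2^{\mathcal V}$. Since $\psi(g,u)\in V_{\theta'}$, we have $\theta'(g_0g)=|u+f_g|=\theta(g)+(\partial f)(g)$. Pairing with $y\in Z$ and using \eqref{eq:shift} gives $\Lambda'(g_0y)=\Lambda(y)$, and $\Lambda'(g_0y)=\Lambda'(y)$ by invariance.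
\end{proof}

In Example~\ref{ex:prism} the analogue of $E$ is $\{00,11\}$, no vector $e$ as in the proof exists, and indeed the prism has reflections that preserve rungs and rails.

\section{A group with many invariant functionals}\label{sec:bonds}

We need a group for which $\dim\mathcal H$ is a power of $|G|$. Without the factors $1+a_i$, the conditions in \eqref{eq:Z} would say that $y$ is constant along the edges of the Cayley graph of $\langle x_1,x_2\rangle$. The factor $1+a_i$ has square $0$, so it switches such a condition off on part of the group algebra. We choose $G$ so that each edge of that Cayley graph has its own independent switch.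

Let $r\ge4$ be even, let $T=\langle x_1\rangle\times\langle x_2\rangle\cong\mathbb Z_r\times\mathbb Z_4$ (written multiplicatively), and let $P=\{1,2\}\times T$. Let $A$ be the elementary abelian $2$-group with basis $\{a_p:p\in P\}$, and let $G=A\rtimes T$ with $sa_{(i,t)}s^{-1}=a_{(i,st)}$ for $s\in T$. Put $a_i=a_{(i,1)}$. Then $|G|=4r\,2^{8r}$. The $T$-conjugates of $a_1,a_2$ are all the $a_p$, so $a_1,a_2,x_1,x_2$ generate $G$. The elements $x_1^{\pm1},x_2^{\pm1}$ have distinct nontrivial images in $T$ because $r,4\ge3$, and $1,a_1,a_2$ are distinct elements of $A$; so (G1) holds. For (G2) let $\chi_i$ be the composition of $G\to T$ with the $i$-th coordinate modulo $2$; this is a homomorphism because $r$ and $4$ are even, and it is the only place where these parities are used.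

\subsection{The structure of $Z$}

Put $\varepsilon_p=1+a_p\in\mathbb F_2A$ and $\varepsilon_S=\prod_{p\in S}\varepsilon_p$ for $S\subseteq P$. Since $\varepsilon_p^2=1+a_p^2=0$,
\begin{equation}\label{eq:eps}
\varepsilon_p\varepsilon_S=\varepsilon_{S\cup\{p\}}\ \text{ if }p\notin S,\qquad\varepsilon_p\varepsilon_S=0\ \text{ if }p\in S.
\end{equation}
The $\varepsilon_S$ form a basis of $\mathbb F_2A$: there are $2^{|P|}=|A|$ of them, and they span because $\prod_{p\in S}a_p=\prod_{p\in S}(1+\varepsilon_p)=\sum_{S'\subseteq S}\varepsilon_{S'}$. So the elements $\varepsilon_St$ form a basis of $\mathbb F_2G$, and each $y\in\mathbb F_2G$ is uniquely $y=\sum_{S,t}c_S(t)\,\varepsilon_St$ with \emph{coefficient functions} $c_S=c_S^y:T\to\mathbb F_2$.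

Let $\Delta$ be the graph on $T$ with edges $e_{(i,t)}=\{t,tx_i^{-1}\}$ for $(i,t)\in P$. It is the Cartesian product $C_r\,\square\,C_4$, and distinct elements of $P$ give distinct edges, again because $r,4\ge3$. Let $\Delta_S$ be the (possibly disconnected) graph obtained by deleting the edges $e_p$ with $p\in S$, and let $K_S$ be the space of functions $T\to\mathbb F_2$ that are constant on each component of $\Delta_S$.

\begin{lemma}\label{lem:Z}
An element $y\in\mathbb F_2G$ lies in $Z$ if and only if $c_S^y\in K_S$ for every $S\subseteq P$.
\end{lemma}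

\begin{proof}
Write $y=\sum_ty_tt$ with $y_t=\sum_Sc_S(t)\varepsilon_S\in\mathbb F_2A$. Then $y(1+x_i)=\sum_t(y_t+y_{tx_i^{-1}})t$, and $t(1+a_i)=(1+ta_it^{-1})t=\varepsilon_{(i,t)}t$. So \eqref{eq:Z} says that $(y_t+y_{tx_i^{-1}})\varepsilon_{(i,t)}=0$ for all $(i,t)\in P$. By \eqref{eq:eps}, with $p=(i,t)$ this product equals $\sum_{S\not\ni p}\bigl(c_S(t)+c_S(tx_i^{-1})\bigr)\varepsilon_{S\cup\{p\}}$, a combination of distinct basis elements. Hence $y\in Z$ if and only if $c_S$ takes equal values at the two ends of $e_p$ whenever $p\notin S$.
\end{proof}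

\subsection{Functionals from bonds}

Fix $S$ and a linear functional $\nu$ on $K_S$, and ask when $\lambda(y)=\nu(c_S^y)$ is $A$-invariant on $Z$. We have $\lambda(a_py)+\lambda(y)=\lambda(\varepsilon_py)$, and by \eqref{eq:eps}
\[
c_S^{\varepsilon_py}=0\ \text{ if }p\notin S,\qquad c_S^{\varepsilon_py}=c^y_{S\setminus\{p\}}\ \text{ if }p\in S .
\]
As $y$ ranges over $Z$, the function $c^y_{S\setminus\{p\}}$ ranges over $K_{S\setminus\{p\}}$. Therefore
\begin{equation}\label{eq:Ainv}
\lambda\text{ is $A$-invariant}\iff\nu\text{ vanishes on }K_{S\setminus\{p\}}\text{ for every }p\in S.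
\end{equation}
A nonzero $\nu$ of this kind requires $K_{S\setminus\{p\}}\ne K_S$ for all $p\in S$: restoring any deleted edge must merge two components. The simplest such nonempty sets are the following. Call $S$ a \emph{bond} if $\Delta_S$ has exactly two components $\Omega,\Omega'$ and $\Delta_{S\setminus\{p\}}$ is connected for every $p\in S$. For a bond $S$ define
\[
\lambda_S(y)=c_S^y(\omega)+c_S^y(\omega')\qquad(\omega\in\Omega,\ \omega'\in\Omega'),
\]
which on $Z$ does not depend on the choice of $\omega,\omega'$ by Lemma~\ref{lem:Z}.

\begin{lemma}\label{lem:orbits}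
The dimension of $\mathcal H$ is at least the number of $T$-orbits of bonds, where $s\in T$ acts by $sS=\{(i,st):(i,t)\in S\}$.
\end{lemma}

\begin{proof}
For a bond $S$, each $K_{S\setminus\{p\}}$ consists of constants, on which $c\mapsto c(\omega)+c(\omega')$ vanishes. So $\lambda_S$ is $A$-invariant by \eqref{eq:Ainv}. For $s\in T$ we have $s\,\varepsilon_St=(s\varepsilon_Ss^{-1})st=\varepsilon_{sS}\,st$, so $c_{sS}^{sy}(st)=c_S^y(t)$. Multiplication by $s$ is an automorphism of $\Delta$ taking $e_{(i,t)}$ to $e_{(i,st)}$, so $sS$ is a bond with components $s\Omega,s\Omega'$, and $\lambda_{sS}(sy)=\lambda_S(y)$. For a $T$-orbit $O$ of bonds put $\Lambda_O=\sum_{S\in O}\lambda_S$. Then $\Lambda_O(sy)=\sum_{S\in O}\lambda_{sS}(sy)=\Lambda_O(y)$, and $\Lambda_O$ is $A$-invariant, so $\Lambda_O\in\mathcal H$. For a bond $S$ with component $\Omega$ let $y_S=\sum_{t\in\Omega}\varepsilon_St$, which lies in $Z$ by Lemma~\ref{lem:Z}. Then $\lambda_S(y_S)=1$ and $\lambda_{S'}(y_S)=0$ for $S'\ne S$, so $\Lambda_O(y_S)=1$ exactly when $S\in O$. Hence the $\Lambda_O$ are linearly independent.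
\end{proof}

Since $|G|$ is exponential in the number of edges of $\Delta$, we need a number of bonds that is also exponential in the number of edges. A cycle $C_r$ would not do: its bonds are the pairs of edges, with only $\lfloor r/2\rfloor$ orbits under rotation. The factor $C_4$ supplies a layer whose vertices can be assigned freely to either side.

\begin{proposition}\label{prop:dim}
$\dim\mathcal H\ge2^r/(4r)$.
\end{proposition}

\begin{proof}
Write $(j,k)$ for $x_1^jx_2^k$, and call $\mathbb Z_r\times\{k\}$ layer $k$. For $B\subseteq\mathbb Z_r$ let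
\[
\Omega_B=(\mathbb Z_r\times\{0,1\})\cup(B\times\{2\}),\qquad\Omega_B'=T\setminus\Omega_B=(\mathbb Z_r\times\{3\})\cup((\mathbb Z_r\setminus B)\times\{2\}).
\]
The set $\Omega_B$ induces a connected subgraph of $\Delta$, since layer $0$ is a cycle, $(j,1)\sim(j,0)$ and $(j,2)\sim(j,1)$. So does $\Omega'_B$, since layer $3$ is a cycle and $(j,2)\sim(j,3)$. Let $S_B$ consist of the $p$ such that $e_p$ joins $\Omega_B$ to $\Omega'_B$. Then $\Delta_{S_B}$ has components $\Omega_B,\Omega'_B$, and restoring any deleted edge connects them, so $S_B$ is a bond. It determines $B$, because $\Omega_B$ is the component of $\Delta_{S_B}$ containing $(0,0)$. So there are at least $2^r$ bonds, each $T$-orbit has at most $4r$ elements, and Lemma~\ref{lem:orbits} applies.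
\end{proof}

Fix a representative $\theta$ for each $\Lambda\in\mathcal H$. By Propositions~\ref{prop:trans}, \ref{prop:rigid} and \ref{prop:dim}, the graphs $\Gamma_\theta$ form a family of at least $2^{2^r/(4r)}$ connected colored graphs on $8|G|=r2^{8r+5}$ vertices, pairwise non-isomorphic as colored graphs, each with a transitive group of color-preserving automorphisms.

\begin{remark}
The vertex stabilizers of these graphs are very large. Since $|\mathcal V|=2\cdot|G|/2=|G|$, we have $\dim\ker\partial=\dim Z=\sum_S\dim K_S\ge2^{8r}$. The group $\ker\partial$ acts faithfully on $V_\theta$ (every value of $f$ is a coordinate of some $f_g$) with orbits of size $8$, so a vertex stabilizer has order at least $2^{2^{8r}-3}$, where $2^{8r}=|V_\theta|/(32r)$.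
\end{remark}

\section{Removing the colors}\label{sec:colors}

After forgetting the colors, distinct $\Gamma_\theta$ might become isomorphic. We encode the colors in the graph: each vertex becomes a clique large enough to be recognized, and each color becomes an edge density between cliques. This also lets us reach every valency $d\ge229$, and it is the only step where this hypothesis is used.

\begin{proof}[Proof of Theorem~\ref{thm:A}]
Let $d\ge229$ and $q=d-107\ge122$. Give the eleven colors $\gamma$ distinct weights $w(\gamma)$: the weights $1,2$ to $\xi_1,\xi_2$, the weights $3,4$ to $\alpha_1,\alpha_2$, and the weights $5,\dots,11$ to the seven $\varphi_e$. For each $\gamma$ let $C_\gamma\subseteq\mathbb Z_q$ satisfy $|C_\gamma|=w(\gamma)$ and $C_\gamma=-C_\gamma$; take $\{\pm1,\dots,\pm k\}$ for $w(\gamma)=2k$ and $\{0,\pm1,\dots,\pm k\}$ for $w(\gamma)=2k+1$. Let $\Gamma'_\theta$ have vertex set $V_\theta\times\mathbb Z_q$, with $(v,x)\sim(v,x')$ for all $x\ne x'$, and, for each edge $vv'$ of $\Gamma_\theta$ of color $\gamma$, $(v,x)\sim(v',x')$ if and only if $x'-x\in C_\gamma$. The symmetry of $C_\gamma$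 makes this independent of the order of $v,v'$. Call the sets $\{v\}\times\mathbb Z_q$ \emph{blocks}.

The graph $\Gamma'_\theta$ is simple. It is connected because blocks are cliques, every $C_\gamma$ is nonempty, and $\Gamma_\theta$ is connected. The maps $(v,x)\mapsto(\psi(v),x+j)$, with $\psi$ a color-preserving automorphism of $\Gamma_\theta$ and $j\in\mathbb Z_q$, are automorphisms and act transitively. A vertex has $q-1$ neighbors in its block and
\[
8(1+2)+4(3+4)+(5+6+\dots+11)=24+28+56=108
\]
outside it, so the valency is $q+107=d$.

Two vertices of the same block have at least $q-2\ge120$ common neighbors. Let $(v,x)\sim(v',x')$ with $v\ne v'$. Their common neighbors in the block of $v$ are neighbors of $(v',x')$ in that block, so there are at most $11$; those outside are among the $108$ outside neighbors of $(v,x)$. So there are at most $119$. Thus two vertices lie in the same block if and only if they are equal, or adjacent with at least $120$ common neighbors, and any isomorphism $\Gamma'_\theta\to\Gamma'_{\theta'}$ maps blocks to blocks. The number of edges between the blocks of $v$ and $v'$ is $qw(\gamma)$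 if $vv'$ is an edge of color $\gamma$ and $0$ if $v,v'$ are not adjacent. As the weights are distinct and positive, the induced bijection $V_\theta\to V_{\theta'}$ is a color-preserving isomorphism. By Proposition~\ref{prop:rigid} the graphs $\Gamma'_\theta$, one for each $\Lambda\in\mathcal H$, are pairwise non-isomorphic. So for each even $r\ge4$ there are at least $2^{2^r/(4r)}$ $d$-valent vertex-transitive graphs of order $qr2^{8r+5}$.

Given a large $n$, let $r$ be the largest even integer with $qr2^{8r+5}\le n$. Then $r+2\le\log_2n$, and by maximality $n<q(r+2)2^{8(r+2)+5}=q(r+2)2^{8r+21}$, so $2^r>\bigl(n/(2^{21}q\log_2n)\bigr)^{1/8}$. Therefore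
\[
\log VT_d(n)\ge\frac{2^r}{4r}\log2\ge\frac{\log 2}{4\,(2^{21}q)^{1/8}}\cdot\frac{n^{1/8}}{(\log_2n)^{9/8}},
\]
and the right side exceeds $n^{1/9}$ for all sufficiently large $n$.
\end{proof}

\section{Short cycles in the Cayley graph of a Coxeter group}\label{sec:coxeter}

We turn to Theorem~\ref{thm:B}. Let a group be generated by involutions $s_1,\dots,s_d$, and give the edge $\{x,xs_i\}$ of its Cayley graph the color $i$. An automorphism that preserves colors and fixes a vertex is trivial, since each vertex has one edge of each color and the graph is connected. So the Cayley graph is a GRR as soon as the colors can be recognized without being seen. We want a single infinite group $W$ whose relators make the colors recognizable in a ball of bounded radius; all quotients that preserve this ball then inherit the property. At the same time $W$ must stay close to a free group of rank proportional to $d$, in order to have many quotients. We therefore impose only $d-1$ relators besides $s_i^2$, of very different lengths.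

Let $d\ge3$, $m_i=2^{i+1}$ for $1\le i\le d-1$, and
\[
W=\langle s_1,\dots,s_d\mid s_i^2\ (1\le i\le d),\ (s_is_{i+1})^{m_i}\ (1\le i\le d-1)\rangle .
\]
Let $D_i=\langle s_i,s_{i+1}\mid s_i^2,s_{i+1}^2,(s_is_{i+1})^{m_i}\rangle$, the dihedral group of order $2m_i=2^{i+2}$. There is a homomorphism $\eta_i:W\to D_i$ fixing $s_i,s_{i+1}$ and killing the other generators: the relator $(s_ks_{k+1})^{m_k}$ maps to a relator of $D_i$ if $k=i$, to the $m_k$-th power of an involution if $k=i\pm1$, which is trivial as $m_k$ is even, and to $1$ otherwise. Composing the natural map $D_i\to W$ with $\eta_i$ gives the identity, so $D_i$ is a subgroup of $W$ and $\eta_i$ is the identity on it. An element of $D_l\cap D_{l'}$ is fixed by $\eta_l$ and so lies in $\eta_l(D_{l'})$. Hence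
\begin{equation}\label{eq:inter}
D_l\cap D_{l+1}=\langle s_{l+1}\rangle,\qquad D_l\cap D_{l'}=1\quad(l'\ge l+2).
\end{equation}
All relators have even exponent sum in each generator, so $W$ maps onto $\mathbb Z_2^d$ with the $s_i$ going to a basis, and the $s_i$ are $d$ distinct involutions. Let $\operatorname{Cay}(W)$ be the (infinite) Cayley graph with edges $\{x,xs_i\}$ of color $i$. The edges of colors $i,i+1$ inside a coset $xD_i$ form a cycle of length $2m_i$, called a \emph{polygon}. Every vertex $x$ lies on the $d-1$ polygons $xD_1,\dots,xD_{d-1}$, and consecutive ones share the edge $\{x,xs_{i+1}\}$.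

The presentation exhibits $W$ as the tree product $D_1*_{\langle s_2\rangle}D_2*_{\langle s_3\rangle}\cdots*_{\langle s_{d-1}\rangle}D_{d-1}$ along a path. We use two facts of Bass--Serre theory \cite{Serre}.
\begin{enumerate}
\item[(T1)] Let $\mathcal T$ be the graph whose vertices are the cosets $gD_i$ $(1\le i\le d-1)$ and whose edges are the cosets $g\langle s_j\rangle$ $(2\le j\le d-1)$, the edge $g\langle s_j\rangle$ joining $gD_{j-1}$ and $gD_j$. Then $\mathcal T$ is a tree.
\item[(T2)] A group $H$ acting on a tree with trivial vertex stabilizers and without inverting an edge is free. If the quotient graph has finitely many vertices and edges, $n_0$ and $n_1$ in number, then $H$ has rank $1-n_0+n_1$.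
\end{enumerate}
The group $W$ acts on $\mathcal T$ by left multiplication, preserving the index $i$ of a vertex, so no edge is inverted; the stabilizer of $gD_i$ is $gD_ig^{-1}$. The tree records how polygons are glued along edges.

A \emph{cycle} is a simple cycle of length $|C|\ge3$, and $C$ \emph{passes through} $(x,v,x')$ if it contains the two edges $xv$ and $vx'$. For $i<j$ put
\[
\mu_{ij}=\mu_{ji}=\sum_{l=i}^{j-1}2m_l-2(j-i-1)=2^{j+2}-2^{i+2}-2(j-i-1).
\]
We shall prove that $\mu_{ij}$ is the length of a shortest cycle through $(vs_i,v,vs_j)$. For $d=3$ the polygons are an octagon with colors $1,2$ and a $16$-gon with colors $2,3$, and $\mu_{12}=8$, $\mu_{23}=16$, $\mu_{13}=8+16-2=22$; see Figure~\ref{fig:polygons}. Of the three edges at $v$, the one of color $3$ is then the one outside the pair with value $8$, and so on.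

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.8]
\begin{scope}[shift={(-1.207,0)}]
\draw[thick] (22.5:1.307) \foreach \k in {1,...,7} {-- ({22.5+45*\k}:1.307)};
\foreach \k in {0,...,7} \fill ({22.5+45*\k}:1.307) circle (2pt);
\node at (0,0) {$vD_1$};
\node[below] at (292.5:1.307) {$vs_1$};
\end{scope}
\begin{scope}[shift={(2.514,0)}]
\draw[thick] (191.25:2.563) \foreach \k in {1,...,15} {-- ({191.25+22.5*\k}:2.563)};
\foreach \k in {0,...,15} \fill ({191.25+22.5*\k}:2.563) circle (2pt);
\node at (0,0) {$vD_2$};
\node[right] at (213.75:2.563) {$vs_3$};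
\end{scope}
\draw[dashed] (0,-0.5) -- (0,0.5);
\node[right] at (0,-0.5) {$v$};
\node[right] at (0,0.5) {$vs_2$};
\end{tikzpicture}
\caption{The case $d=3$. In the Cayley graph of $W$, the octagon on the coset $vD_1$ (colors $1,2$) and the $16$-gon on $vD_2$ (colors $2,3$) share the dashed edge of color $2$. The solid cycle, of length $8+16-2=22$, is a shortest cycle containing the edges of colors $1$ and $3$ at $v$.}
\label{fig:polygons}
\end{figure}

\subsection{Splitting a cycle along an edge of the tree}

The tool for lower bounds is that an edge of $\mathcal T$ is also a two-element subset of $W$, which separates $\operatorname{Cay}(W)$. For $x\in W$ let $\pi_x$ be the path $xD_1,xD_2,\dots,xD_{d-1}$ in $\mathcal T$, with edges $x\langle s_2\rangle,\dots,x\langle s_{d-1}\rangle$. Let $\bar e=g\langle s_j\rangle=\{g,gs_j\}$ be an edge of $\mathcal T$. Deleting it leaves two subtrees, the \emph{minus side} containing $gD_{j-1}$ and the \emph{plus side} containing $gD_j$. If $x\notin\bar e$ then $x\langle s_j\rangle\ne\bar e$, so $\pi_x$ avoids $\bar e$ and lies on one side; accordingly $x\in W^-(\bar e)$ or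 $x\in W^+(\bar e)$. To find the side of $x$ it is enough to locate one vertex of $\pi_x$. The paths $\pi_x$ and $\pi_{xs_i}$ share a vertex, namely $xD_i$ if $i\le d-1$ and $xD_{d-1}$ if $i=d$. So no edge of $\operatorname{Cay}(W)$ joins $W^-(\bar e)$ to $W^+(\bar e)$.

We say that $\bar e$ \emph{splits} a cycle $C$ if $C$ meets both $W^-(\bar e)$ and $W^+(\bar e)$. Then $C$ minus the vertices of $\bar e$ is disconnected. Removing at most one vertex, or two consecutive vertices, from a cycle leaves it connected. So $g,gs_j\in C$, the edge $\{g,gs_j\}$ is not an edge of $C$, and the two arcs of $C$ from $g$ to $gs_j$ have nonempty interiors, which lie on opposite sides. Closing each arc with the edge $\{g,gs_j\}$ gives cycles $C^-,C^+$ with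
\begin{equation}\label{eq:split}
|C|=|C^-|+|C^+|-2,\qquad|C^\pm|<|C|,
\end{equation}
the inequality because $|C^\mp|\ge3$.

\begin{lemma}\label{lem:split}
Let $C$ be a cycle in $\operatorname{Cay}(W)$.
\begin{enumerate}
\item[(a)] If $C$ passes through $(vs_i,v,vs_j)$ with $j\ge i+2$, then $\bar e=\{v,vs_{i+1}\}$ splits $C$, with $vs_i\in W^-(\bar e)$ and $vs_j\in W^+(\bar e)$.
\item[(b)] If no edge of $\mathcal T$ splits $C$, then $C$ is a polygon.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Since $2\le i+1\le d-1$, the coset $\bar e=v\langle s_{i+1}\rangle$ is an edge of $\mathcal T$, with ends $vD_i$ (minus) and $vD_{i+1}$ (plus), and $vs_i,vs_j\notin\bar e$. The path $\pi_{vs_i}$ contains $vs_iD_i=vD_i$. The path $\pi_{vs_j}$ contains $vs_jD_{j-1}=vD_{j-1}$, and as $j-1\ge i+1$ this vertex is joined to $vD_{i+1}$ by a part of $\pi_v$ that avoids $\bar e$.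

(b) By (a), the colors of two consecutive edges of $C$ differ by exactly $1$. Let $uv,vw,wz$ be consecutive edges of colors $c_1,c,c_3$, and suppose $c_1\ne c_3$. Reversing the direction if necessary, $c_1=c-1$ and $c_3=c+1$, so $2\le c\le d-1$ and $\bar e=\{v,w\}=v\langle s_c\rangle$ is an edge of $\mathcal T$ not containing $u$ or $z$. Now $\pi_u\ni uD_{c-1}=vD_{c-1}$ since $s_{c-1}\in D_{c-1}$, and $\pi_z\ni zD_c=wD_c=vD_c$ since $s_{c+1},s_c\in D_c$. So $u\in W^-(\bar e)$ and $z\in W^+(\bar e)$, and $\bar e$ splits $C$, a contradiction. Hence $C$ alternates between two colors $i,i+1$. It is then contained in a polygon, and a cycle contained in a cycle is equal to it.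
\end{proof}

\begin{proposition}\label{prop:mu}
For $v\in W$ and $i<j$, the minimum length of a cycle through $(vs_i,v,vs_j)$ in $\operatorname{Cay}(W)$ is $\mu_{ij}$.
\end{proposition}

\begin{proof}
\emph{A cycle of length $\mu_{ij}$.} For $i\le l\le j-1$ let $Q_l$ be the path from $vs_l$ to $vs_{l+1}$ in the polygon on $vD_l$ that avoids $v$; it has length $2m_l-2$. Concatenate $Q_i,\dots,Q_{j-1}$ and close up through $v$. The length is $\sum_l(2m_l-2)+2=\mu_{ij}$. By \eqref{eq:inter}, $Q_l$ and $Q_{l+1}$ meet only in $vs_{l+1}$, and $Q_l$, $Q_{l'}$ are disjoint for $l'\ge l+2$. So this is a cycle.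

\emph{Lower bound.} We show $|C|\ge\mu_{ij}$ for every cycle $C$ through $(vs_i,v,vs_j)$, for all $v,i,j$ at once, by induction on $|C|$.

Suppose $j\ge i+2$. By Lemma~\ref{lem:split}(a), $\{v,vs_{i+1}\}$ splits $C$, the cycle $C^-$ passes through $(vs_i,v,vs_{i+1})$, and $C^+$ passes through $(vs_{i+1},v,vs_j)$. By \eqref{eq:split} and induction, $|C|\ge\mu_{i,i+1}+\mu_{i+1,j}-2=2m_i+\sum_{l=i+1}^{j-1}2m_l-2(j-i-2)-2=\mu_{ij}$.

Suppose $j=i+1$. If nothing splits $C$, then $C$ is a polygon with colors $i,i+1$, and $|C|=2m_i=\mu_{i,i+1}$. If $\bar e$ splits $C$ and $v\notin\bar e$, then $v$ is interior to one of the two arcs, so one of $C^\pm$ passes through $(vs_i,v,vs_{i+1})$, and $|C|>|C^\pm|\ge\mu_{i,i+1}$ by induction. Finally let $\bar e=\{v,vs_k\}$ split $C$. This edge is not in $C$, so $k\ne i,i+1$, and the two neighbors $vs_i,vs_{i+1}$ of $v$ on $C$ lie in the interiors of different arcs, hence on opposite sides of $\bar e$. But $\pi_{vs_i}$ and $\pi_{vs_{i+1}}$ both contain $vD_i$. So this case does not occur.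
\end{proof}

\begin{lemma}\label{lem:distinct}
The numbers $\mu_{ij}$ $(1\le i<j\le d)$ are pairwise distinct and less than $L:=2^{d+2}$.
\end{lemma}

\begin{proof}
Fix $j$. Then $\mu_{j-1,j}=2^{j+1}$, and $\mu_{i-1,j}-\mu_{ij}=2^{i+1}-2>0$ for $2\le i\le j-1$, and $\mu_{ij}<2^{j+2}$. So $\mu_{ij}\in[2^{j+1},2^{j+2})$ determines $j$, and then $i$ by strict monotonicity.
\end{proof}

The growth of the $m_i$ is used in this lemma. If all $m_i$ were equal, $s_i\mapsto s_{d+1-i}$ would define an automorphism of $W$, hence a nontrivial automorphism of $\operatorname{Cay}(W)$ fixing the vertex $1$.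

\section{From normal subgroups to GRRs}\label{sec:grr}

The \emph{length} of an element of $W$ is the length of a shortest word in $s_1,\dots,s_d$ representing it. Call a normal subgroup $N$ of finite index in $W$ \emph{deep} if it contains no nontrivial element of length at most $L$.

\begin{proposition}\label{prop:grr}
If $N$ is deep, then $\Gamma_N=\operatorname{Cay}(W/N,\{s_1N,\dots,s_dN\})$ is a $d$-valent GRR of order $|W:N|$. If $N,N'$ are deep and $\Gamma_N\cong\Gamma_{N'}$, then $N=N'$.
\end{proposition}

\begin{proof}
The elements $s_i$ and $s_is_j$ $(i\ne j)$ are nontrivial of length at most $2$, so the $s_iN$ are $d$ distinct involutions, and $\Gamma_N$ is a connected simple $d$-valent graph with edges colored $1,\dots,d$.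

A cycle of length at most $L$ in $\Gamma_N$ spells a word of length at most $L$ representing an element of $N$, hence the identity of $W$. So its lift to $\operatorname{Cay}(W)$ closes up, and it is a cycle because its vertices have distinct images. Conversely, if $x\ne x'$ lie on a cycle of length at most $L$ in $\operatorname{Cay}(W)$, then $x^{-1}x'$ is nontrivial of length at most $L$, so $xN\ne x'N$; thus the cycle projects to a cycle. Both operations preserve lengths and colors. As $\mu_{ij}<L$, Proposition~\ref{prop:mu} shows that in $\Gamma_N$ the shortest cycle containing the edges of colors $i$ and $j$ at a given vertex has length $\mu_{ij}$.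

Let $\phi:\Gamma_N\to\Gamma_{N'}$ be an isomorphism of uncolored graphs and $v$ a vertex. Let $\tau$ be the permutation of $\{1,\dots,d\}$ such that $\phi$ maps the edge of color $i$ at $v$ to the edge of color $\tau(i)$ at $\phi(v)$. Then $\mu_{\tau(i)\tau(j)}=\mu_{ij}$, so $\{\tau(i),\tau(j)\}=\{i,j\}$ for all $i\ne j$ by Lemma~\ref{lem:distinct}. Since $d\ge3$, each $\{i\}$ is an intersection $\{i,j\}\cap\{i,k\}$, so $\tau=1$. Thus $\phi$ preserves colors.

For $N=N'$ it follows that an automorphism fixing a vertex is trivial, while $W/N$ acts transitively; so $\operatorname{Aut}(\Gamma_N)$ is regular. In general, compose $\phi$ with a left translation so that it maps $N$ to $N'$. A word in the $s_i$ represents an element of $N$ if and only if the walk it spells from the vertex $N$ is closed, and $\phi$ maps this walk to the walk with the same colors from $N'$. Hence $N=N'$.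
\end{proof}

\section{Counting deep normal subgroups}\label{sec:count}

It remains to find many deep subgroups of index at most $n$. We find them in the second layer of a central series of a free normal subgroup. For a group $H$, the \emph{lower exponent-$2$ central series} is defined by $H_1=H$ and $H_{k+1}=H_k^2[H_k,H]$, where $H_k^2$ is generated by the squares of elements of $H_k$ and $[g,h]=g^{-1}h^{-1}gh$.

\begin{lemma}\label{lem:free}
Let $H$ be free of finite rank $\rho$. Then the $H_k$ form a descending chain of characteristic subgroups, each $H_k/H_{k+1}$ is a finite elementary abelian $2$-group, $\bigcap_kH_k=1$, $|H:H_2|=2^\rho$, and $\dim_{\mathbb F_2}H_2/H_3\ge\rho(\rho+1)/2$.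
\end{lemma}

\begin{proof}
By induction each $H_k$ is characteristic, contains $H_{k+1}$, and has finite index: if $H_k$ has finite index it is finitely generated, and $H_k/H_{k+1}$ is a finitely generated group of exponent dividing $2$. The quotient $H/H_2$ is the largest elementary abelian $2$-quotient of $H$, which is $\mathbb Z_2^\rho$.

Let $h_1,\dots,h_\rho$ be a basis of $H$. For $M\ge1$ let $\mathcal R$ be the ring of polynomials over $\mathbb F_2$ in noncommuting variables $X_1,\dots,X_\rho$ modulo all monomials of degree greater than $M$, and let $J$ be the ideal generated by the $X_i$. As $J^{M+1}=0$, each $1+J^k$ is a group; let $\phi:H\to1+J$ send $h_i$ to $1+X_i$. For $g=1+u$, $h=1+u'$ with $u\in J^k$, $u'\in J$ we have $g^2=1+u^2$ and $[g,h]=1+g^{-1}h^{-1}(uu'-u'u)$, both in $1+J^{k+1}$. So $\phi(H_k)\subseteq1+J^k$ by induction, and $\phi(H_{M+1})=1$.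

Let $1\ne w=h_{i_1}^{n_1}\cdots h_{i_p}^{n_p}$ with $i_l\ne i_{l+1}$ and $n_l=2^{k_l}o_l$, $o_l$ odd. Then $(1+X)^{n_l}=(1+X^{2^{k_l}})^{o_l}=1+X^{2^{k_l}}+(\text{higher powers of }X)$. Let $M$ be the degree of the monomial $X_{i_1}^{2^{k_1}}\cdots X_{i_p}^{2^{k_p}}$. This monomial has $p$ maximal runs of equal letters, so in the expansion of $\phi(w)$ it can arise only from choosing a nonconstant term in each factor, and then the exponents are forced. Its coefficient is $1$, so $\phi(w)\ne1$ and $w\notin H_{M+1}$.

Take $M=2$. Then $1+J^2\cong(J^2,+)$, and $\phi$ induces a linear map $H_2/H_3\to J^2$ sending $h_i^2$ to $X_i^2$ and $[h_i,h_j]$ to $X_iX_j+X_jX_i$. These $\rho+\binom\rho2$ elements are linearly independent.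
\end{proof}

We also use two standard facts about a finite $2$-group $Q$. First, if $Y$ is a normal subgroup of $Q$ and $2^j$ divides $|Y|$, then $Y$ contains a normal subgroup of $Q$ of order $2^j$ (chief factors have order $2$). Second, Nakayama's lemma: the augmentation ideal $\omega$ of $\mathbb F_2Q$, spanned by the $1+g$, is nilpotent, so if $U$ is a finite $\mathbb F_2Q$-module, any elements spanning $U/\omega U$ generate $U$ as a module. In particular $\dim U\le|Q|\dim(U/\omega U)$. These facts are the reason for taking the $m_i$ to be powers of $2$.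

\begin{lemma}\label{lem:H}
Let $\kappa=\frac{d-2}2-\frac14+2^{-d-1}$. Then $\kappa\ge d/12\ge1/4$. For every sufficiently large $k$ there is a deep subgroup $H$ of index $\ell=2^k$ in $W$ that is free of rank $\rho=1+\ell\kappa$.
\end{lemma}

\begin{proof}
We have $\kappa>(2d-5)/4$, and $(2d-5)/4\ge d/12$ is equivalent to $d\ge3$.

Let $N_0=\bigcap_i\ker\eta_i$. Then $W/N_0$ embeds in $\prod_iD_i$, a finite $2$-group. Let $H\le N_0$ be normal in $W$ of finite index $\ell$. Since $\eta_i$ is injective on $D_i$, we have $H\cap D_i=1$, and by normality $H$ meets every conjugate of $D_i$ trivially. So $H$ acts on $\mathcal T$ as in (T2). The $H$-orbits on the vertices $gD_i$ correspond to the cosets in $W/H$ of the image of $D_i$, which has order $2^{i+2}$; the orbits on the edges $g\langle s_j\rangle$ correspond to the cosets of a subgroup of order $2$. Hence $H$ is free of rank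
\[
1+\ell\Bigl(\frac{d-2}2-\sum_{i=1}^{d-1}2^{-(i+2)}\Bigr)=1+\ell\Bigl(\frac{d-2}2-\frac14+2^{-d-1}\Bigr)=1+\ell\kappa .
\]
In particular $N_0$ is free of finite rank at least $2$, so it is infinite. The terms $(N_0)_j$ are characteristic in $N_0$, so normal in $W$, and have $2$-power index in $W$. They decrease with trivial intersection, and $W$ has finitely many elements of length at most $L$, so some term $N_1$ is deep. Let $2^k\ge|W:N_1|$. Since $N_0$ is infinite the indices of the terms are unbounded, so there is a term $N_2\le N_1$ with $|W:N_2|\ge2^k$. The normal subgroup $N_1/N_2$ of the finite $2$-group $W/N_2$ contains a normal subgroup $H/N_2$ of order $|W:N_2|/2^k$. Then $H\le N_1$ is deep and has index $2^k$.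
\end{proof}

For $d=3$ this gives $\kappa=\frac12-\frac18-\frac1{16}=\frac5{16}$. For $d=2$ the group $W$ would be the finite group $D_1$.

A subgroup $N$ between two consecutive terms of the series of $H$ is normal in $W$ if $W$ acts trivially on the quotient of the larger term by $N$. In the layer $H/H_2$, of dimension about $\kappa\ell$, Nakayama's bound guarantees a trivial quotient of dimension only about $\kappa$. In the layer $H_2/H_3$ the dimension is about $\kappa^2\ell^2/2$, so the trivial quotient has dimension about $\kappa^2\ell/2$, while $\log_2|W:H_2|$ is only about $\kappa\ell$. Subspaces of codimension of order $\kappa\ell$ keep $\log_2$ of the index of order $\kappa\ell$, and $\log_2$ of their number is of order $\kappa\ell\cdot\kappa^2\ell=\kappa(\kappa\ell)^2$. The extra factor $\kappa$ is the factor $d$ in the exponent of Theorem~\ref{thm:B}.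

\begin{proof}[Proof of Theorem~\ref{thm:B}]
Let $k$ be large and $H,\ell,\rho$ as in Lemma~\ref{lem:H}. The groups $H_2,H_3$ are normal in $W$, and $W$ acts by conjugation on $U=H_2/H_3$. Since $[H_2,H]\le H_3$, the subgroup $H$ acts trivially, so $U$ is a module for the $2$-group $Q=W/H$ of order $\ell$, and $\omega U=[H_2,W]H_3/H_3$. Let $t=\dim U/\omega U$. By Nakayama's lemma and Lemma~\ref{lem:free}, $t\ell\ge\rho(\rho+1)/2\ge\ell^2\kappa^2/2$, so $t\ge\ell\kappa^2/2$.

Subgroups $N$ with $[H_2,W]H_3\le N\le H_2$ correspond to subspaces of $U/\omega U\cong\mathbb F_2^t$. Each is normal in $W$, because $[N,W]\le[H_2,W]\le N$, and deep, because $N\le H$. For $0\le R\le t$ there are at least $2^{R(t-R)}$ subspaces of codimension $R$, namely the graphs of the linear maps $\mathbb F_2^{t-R}\to\mathbb F_2^R$. Take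
\[
R=\Bigl\lfloor\frac{\ell\kappa^2}{4(1+\kappa)}\Bigr\rfloor .
\]
The denominator is chosen so that both $R\le\ell\kappa^2/4$ and $R\le\ell\kappa/4$. The first bound gives $t-R\ge\ell\kappa^2/4$, and $R\ge\ell\kappa^2/(5(1+\kappa))$ for large $\ell$. By Proposition~\ref{prop:grr} we obtain at least $2^{\ell^2\kappa^4/(20(1+\kappa))}$ pairwise non-isomorphic $d$-valent GRRs of order $|W:H|\,|H:H_2|\,2^R=2^{M_k}$, where $M_k=k+1+\ell\kappa+R$. By the second bound on $R$, and since $k+1\le\frac34\cdot 2^k\kappa$ for large $k$, we have $M_k\le2\cdot2^k\kappa$ for all large $k$.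

The sequence $M_k$ depends only on $d$ and increases to infinity. Given a large $n$, let $k$ be maximal with $2^{M_k}\le n$; then $k$ is large, and $\log_2n<M_{k+1}\le4\ell\kappa$ with $\ell=2^k$. Hence $\ell^2\kappa^2\ge(\log_2n)^2/16$ and
\[
\log_2GRR_d(n)\ge\frac{\ell^2\kappa^4}{20(1+\kappa)}\ge\frac{\kappa^2}{320(1+\kappa)}(\log_2n)^2\ge\frac\kappa{1600}(\log_2n)^2\ge\frac d{19200}(\log_2n)^2,
\]
where we used $\kappa/(1+\kappa)\ge1/5$, which follows from $\kappa\ge1/4$, and then $\kappa\ge d/12$. Multiplying by $\log2$ and using $(\log_2n)^2\log2=(\log n)^2/\log2\ge(\log n)^2$ gives $\log GRR_d(n)\ge\frac d{19200}(\log n)^2$, which is the first assertion. The second follows with $a=1/19200$, any $c>0$, and the constant $b$ of (K1), since $GRR_d(n)\le CAY_d(n)$.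
\end{proof}

\begin{thebibliography}{9}
\bibitem{PSV} Primoz Potocnik, Pablo Spiga, Gabriel Verret, \emph{Asymptotic enumeration of vertex-transitive graphs of fixed valency}, arXiv:1210.5736 (2012).
\bibitem{Serre} Serre, \emph{Trees}.
\end{thebibliography}
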